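\title{Every contact $3$-manifold contains a Legendrian knot of positive support genus}

\begin{abstract}
The support genus of a Legendrian knot $L$ in a contact $3$-manifold $(M,\xi)$ is the least genus of a page of an open book supporting $\xi$ that contains $L$ with page framing equal to contact framing. We show that every closed contact $3$-manifold contains infinitely many null-homologous Legendrian knots of positive support genus: for every sufficiently large $p$ there is one with Thurston--Bennequin invariant $-p$ and tight complement. The knot is chosen so that a single Legendrian surgery, through the daisy relation, adds a high power of a boundary twist to the monodromy. The surgered manifold then has a Stein filling with $b_2^+>0$ and cannot be planar.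
\end{abstract}

\section{Introduction}

Throughout, $M$ is a closed, connected, oriented $3$-manifold and $\xi$ is a cooriented positive contact structure on $M$; the pair $(M,\xi)$ is called a \emph{contact $3$-manifold}. By a theorem of Giroux, $\xi$ is supported by an open book decomposition of $M$, so that $(M,\xi)$ is encoded by a surface with boundary, the page, and a diffeomorphism of it, the monodromy. The contact manifold is \emph{planar} if some supporting open book has a page of genus zero.

The same measure of complexity applies to knots. For a Legendrian knot $L\subset(M,\xi)$, the \emph{support genus} $\operatorname{sg}(L)$ is the least genus of a page of an open book supporting $\xi$ such that $L$ lies on a page and the framings of $L$ given by $\xi$ and by the page agree. In the simplest case the page is an annulus, the monodromy is the right-handed Dehn twist along its core, the manifold is the tight $S^3$, and the core is a Legendrian knot with $\operatorname{sg}=0$. At the other extreme, if $(M,\xi)$ is not planar then no Legendrian knot in it has support genus zero. The invariant is interesting when $(M,\xi)$ is planar: it asks whether the knot forces genus that the ambient manifold does not need. Two known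 results bear on this.
\begin{itemize}
\item[(A)] A null-homologous Legendrian knot with overtwisted complement has $\operatorname{sg}(L)=0$, but not all Legendrian knots have support genus zero.
\item[(B)] A Legendrian knot $L$ with Thurston--Bennequin invariant $\operatorname{tb}(L)>0$ in a tight lens space $L(n,1)$ or in the tight $S^1\times S^2$ has $\operatorname{sg}(L)>0$.
\end{itemize}
The following question is posed in \cite{Onaran}.

\medskip
\noindent\emph{Question.} Does every contact $3$-manifold contain a Legendrian knot $L$ with $\operatorname{sg}(L)>0$?
\medskip

The examples in (B) live in particular tight manifolds, and (A) says that in an overtwisted manifold a null-homologous example must meet every overtwisted disk. One could therefore expect counterexamples among overtwisted manifolds. The answer is nevertheless yes.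

\begin{theorem}\label{thm:main}
Let $(M,\xi)$ be a contact $3$-manifold. Then $\xi$ is supported by an open book $(\Sigma,\varphi)$ with $\partial\Sigma$ connected and genus $g\ge1$. Fix any such open book, and write $\varphi$ as a product of right- or left-handed Dehn twists along nonseparating curves of $\Sigma$, with $k$ left-handed factors. Then for every $p\ge k+3$ there is a Legendrian knot $L_p\subset(M,\xi)$ such that
\begin{itemize}
\item[(1)] Legendrian surgery on $L_p$ gives a contact manifold that has a Stein filling with $b_2^+>0$; in particular the result is not planar;
\item[(2)] $1\le\operatorname{sg}(L_p)\le g$;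
\item[(3)] $L_p$ is null-homologous, $\operatorname{tb}(L_p)=-p$, and $M\setminus L_p$ is tight.
\end{itemize}
\end{theorem}

Since the numbers $\operatorname{tb}(L_p)$ are pairwise distinct, the knots $L_p$ are pairwise not Legendrian isotopic, and every contact $3$-manifold contains infinitely many null-homologous Legendrian knots of positive support genus. When $\xi$ is overtwisted, the $L_p$ show that the hypothesis ``overtwisted complement'' cannot be dropped from (A). Neither (A) nor (B) is used in the proof.

The obstruction we use is this. Legendrian surgery on a knot in a page keeps the page and composes the monodromy with one right-handed Dehn twist, so surgery on a knot of support genus zero gives a planar manifold; and a filling of a planar manifold has $b_2^+=0$. It is thus enough to find $L$ whose surgery has a filling with $b_2^+>0$. A filling is at hand when the monodromy is a product of right-handed twists. The difficulty is that $\varphi$ may have any number $k$ of left-handed factors, while we are allowed one surgery, that is, one new twist. The way out is that positive stabilization supplies right-handed twists free of charge, and that $p$ well-chosen stabilizing twists together with one more twist multiply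 to $D_\delta^{\,p-1}$ times twists along the new boundary, where $\delta$ is parallel to $\partial\Sigma$. Each $D_\delta$ absorbs a left-handed factor, and two further copies produce a class of positive square. Section~\ref{sec:example} carries this out on a punctured torus, after the background is recalled in Section~\ref{sec:background}.

\section{Background}\label{sec:background}

\subsection*{Open books}
Pages are compact, connected, oriented surfaces with nonempty boundary. Given a page $S$ and a diffeomorphism $\psi$ of $S$ equal to the identity near $\partial S$, form the mapping torus $S\times[0,1]/(q,1)\sim(\psi(q),0)$ and glue a solid torus to each boundary torus so that the circles $\{q\}\times S^1$, $q\in\partial S$, become meridians. The cores of the solid tori form the \emph{binding}, and the surfaces $t=\text{const}$, extended radially to the binding, are the \emph{pages} of the open book $(S,\psi)$. Up to diffeomorphism the open book depends only on the class of $\psi$ in the mapping class group $\operatorname{Mod}(S,\partial S)$ of diffeomorphisms fixing the boundary, modulo isotopies fixing the boundary.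

An open book on $M$ \emph{supports} $\xi$ if some contact form $\alpha$ for $\xi$ satisfies $d\alpha>0$ on the pages and $\alpha>0$ on the binding, oriented as the boundary of a page. This is the standard equivalent form of the condition that $\xi$ be transverse to the binding and can be isotoped arbitrarily close to the pages, and it is the form we use. We write $D_c$ for the right-handed Dehn twist along a simple closed curve $c$; products of mapping classes are compositions. A \emph{positive stabilization} of $(S'',h)$ is an open book $(S''\cup\text{$1$-handle},\,h\circ D_c)$, where $c$ meets the cocore of the handle exactly once.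

\begin{theorem}[Giroux; Thurston--Winkelnkemper]\label{thm:giroux}
Every contact structure $\xi$ is supported by an open book. Contact structures supported by the same open book are isotopic. Positive stabilization does not change the supported contact manifold. The open book $(D^2,\mathrm{id})$ supports the tight $S^3$.
\end{theorem}

Here \emph{isotopic} means that an isotopy of $M$ carries one structure to the other. Every $(S,\psi)$ supports some contact structure (the construction is recalled in the proof of Lemma~\ref{lem:realize}), so we may speak of \emph{the} contact manifold supported by $(S,\psi)$. We recognize stabilizations by reading the definition backwards: if $r\subset S$ is a properly embedded arc that does not disconnect $S$, the map $h$ is supported away from $r$, and $c$ meets $r$ once, then $(S,hD_c)$ is a positive stabilization of ($S$ cut along $r$, $h$).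

\subsection*{Legendrian knots and surgery}
A knot $L$ is \emph{Legendrian} if it is tangent to $\xi$; a vector field in $\xi$ normal to $L$ gives its \emph{contact framing}. If $L$ is null-homologous, $L^+$ is its push-off along the contact framing and $G$ is a $2$-chain with $\partial G=L$, then $\operatorname{tb}(L)=G\cdot L^+$; this does not depend on $G$ because $L^+$ is null-homologous. An \emph{overtwisted disk} is an embedded disk with Legendrian boundary whose contact framing equals the framing given by the disk. A contact manifold, possibly open, is \emph{overtwisted} if it contains such a disk and \emph{tight} otherwise.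

\emph{Legendrian surgery} on $L$ is surgery with framing (contact framing $-1$), with the contact structure induced by attaching a Weinstein handle. It can be performed inside an arbitrarily small standard neighborhood of $L$, and the result depends only on $L$. For null-homologous $L$ the surgery coefficient is $\operatorname{tb}(L)-1$. If $L$ lies on a page of $(S,\psi)$, surgery with framing (page framing $-1$) produces a manifold with an open book $(S,\psi\circ D_L)$ that agrees with the original one away from a neighborhood of $L$.

\begin{theorem}[Gay; Etnyre {\cite[Theorem 5.7]{EtnyreLectures}}]\label{thm:surgery}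
If a Legendrian knot $L$ lies on a page of an open book $(S,\psi)$ supporting $\xi$, with page framing equal to contact framing, then the open book $(S,\psi\circ D_L)$ supports the result of Legendrian surgery on $L$.
\end{theorem}

\begin{theorem}[Bennequin]\label{thm:bennequin}
A Legendrian unknot in the tight $S^3$ has $\operatorname{tb}\le-1$.
\end{theorem}

\subsection*{Fillings}
A \emph{symplectic filling} of $(M,\xi)$ is a compact symplectic $4$-manifold $(X,\omega)$ with oriented boundary $M$ and $\omega|_\xi>0$. A \emph{Stein domain} is a compact regular sublevel set of a proper, bounded below, strictly plurisubharmonic function on a complex surface; it is a symplectic filling of its boundary with the contact structure of complex tangent lines, and is called a \emph{Stein filling}. The number $b_2^+(X)$ is the largest dimension of a subspace of $H_2(X;\mathbb Q)$ on which the intersection form is positive definite.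

\begin{theorem}[Eliashberg, Weinstein; Gromov--Eliashberg]\label{thm:stein}
The product $S\times D^2$ is a Stein domain whose boundary contact structure is supported by the open book $(S,\mathrm{id})$ on $(S\times\partial D^2)\cup(\partial S\times D^2)$. Attaching a $2$-handle to a Stein domain along a Legendrian knot with framing (contact framing $-1$) gives a Stein domain whose boundary is the result of Legendrian surgery. Fillable contact structures are tight.
\end{theorem}

\begin{theorem}[Etnyre {\cite[Theorem 4.1]{EtnyrePlanar}}]\label{thm:planar}
If $X$ is a symplectic filling of a planar contact manifold, then $b_2^+(X)=0$.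
\end{theorem}

\subsection*{Mapping class groups}
We use $fD_cf^{-1}=D_{f(c)}$. In particular twists along disjoint curves commute, and a twist along a boundary-parallel curve is central. The same letter denotes a boundary circle and a curve parallel to it. A \emph{chain} $a_1,\dots,a_{m}$ is a sequence of simple closed curves such that consecutive curves meet once and all other pairs are disjoint; for $m\ge2$ each $a_i$ meets another curve once and so is nonseparating.

\begin{theorem}[see {\cite[Chapters 4--5]{FarbMargalit}}]\label{thm:mcg}
Let $\Sigma$ have genus $g\ge1$ and one boundary component, and let $\delta$ be parallel to $\partial\Sigma$. Then $\operatorname{Mod}(\Sigma,\partial\Sigma)$ is generated by twists along nonseparating curves and acts transitively on nonseparating curves. For a chain $a_1,\dots,a_{2g}$ one has the \emph{chain relation} $(D_{a_1}\cdots D_{a_{2g}})^{4g+2}=D_\delta$.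
\end{theorem}

We also need the \emph{lantern relation} \cite[Chapters 4--5]{FarbMargalit}, in the following form. Let $Z$ be an oriented four-holed sphere with boundary circles $b_0,b_1,b_2,b_3$, let $f_1,f_2,f_3$ be disjoint arcs with $f_i$ joining $b_0$ to $b_i$, and let $y_i$ be the interior boundary of a regular neighborhood of $b_0\cup f_i\cup b_i$. There is a direction around $b_0$ (that of the boundary orientation or its opposite, the same for all $Z$) such that, if $f_1,f_2,f_3$ leave $b_0$ in this cyclic order, then
\begin{equation}\label{eq:lantern}
D_{b_0}D_{b_1}D_{b_2}D_{b_3}=D_{y_1}D_{y_2}D_{y_3}.
\end{equation}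
We call it the \emph{lantern direction}; which of the two it is will not matter. To match the usual picture, take $b_0$ as the outer boundary of a disk with three holes and the $f_i$ radial; then $y_1$ is the curve around $b_2$ and $b_3$, and so on. Only the cyclic order of the right side matters, because the left side is central. Any two configurations with the same cyclic order differ by an orientation-preserving diffeomorphism, because cutting $Z$ along the arcs gives a disk.

\section{The planar pieces and the smallest case}\label{sec:example}

For $p\ge1$ let $P_p$ be the sphere with $p+2$ holes obtained from $\mathbb C\cup\{\infty\}$ by removing a small disk around the origin, with boundary $\delta_0$, and $p+1$ small disks centered on the unit circle, with boundaries $\delta_1,\dots,\delta_{p+1}$ numbered cyclically in the lantern direction around $\delta_0$. Let $e_i$ be the radial segment from $\delta_0$ to $\delta_i$, and let $x_i$ be the interior boundary of a small regular neighborhood of $\delta_0\cup e_i\cup\delta_i$. The complement of a neighborhood of the star $\delta_0\cup\bigcup_j(e_j\cup\delta_j)$ that contains all the $x_j$ is a disk around $\infty$. Through this disk draw a fan of pairwise disjoint arcs $r_1,\dots,r_p$,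 where $r_i$ leaves the outer side of $\delta_i$ radially and ends on the outer side of $\delta_{p+1}$ (Figure~\ref{fig:daisy}). Near the outer side of $\delta_i$ the only curve $x_j$ is $x_i$, so
\begin{equation}\label{eq:fan}
r_i\text{ meets }x_i\text{ once, }x_{p+1}\text{ once, and no other }x_j .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \c/\n in {(0,0)/0,(0,2)/1,(-2,0)/2,(0,-2)/3,(2,0)/4}
  {\filldraw[fill=gray!25] \c circle (0.3); \node at \c {\scriptsize $\delta_{\n}$};}
\draw[dotted] (0,0.3)--(0,1.7) (-0.3,0)--(-1.7,0) (0,-0.3)--(0,-1.7) (0.3,0)--(1.7,0);
\draw[thick,rounded corners=10pt] (-0.5,-0.5) rectangle (0.5,2.5);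
\draw[thick,rounded corners=12pt] (-0.7,-0.7) rectangle (2.7,0.7);
\draw[dashed] (0,2.3)--(0,2.9) arc (90:15:2.9)--(2.25,0.17);
\draw[dashed] (-2.3,0)--(-3.3,0) arc (180:0:3.3)--(2.3,0);
\draw[dashed] (0,-2.3)--(0,-2.9) arc (270:345:2.9)--(2.25,-0.17);
\node at (-0.8,1.5) {$x_1$}; \node at (1.4,-0.95) {$x_4$};
\node at (1.8,1.85) {$r_1$}; \node at (-2.6,2.55) {$r_2$}; \node at (2.3,-2.3) {$r_3$};
\end{tikzpicture}
\caption{The five-holed sphere $P_3$ (holes shaded). Dotted: the radial arcs $e_i$. Solid: two of the four curves $x_i$, each enclosing $\delta_0$ and $\delta_i$. Dashed: the arcs $r_1,r_2,r_3$ from $\delta_i$ to $\delta_4$. The plane is oriented so that the numbering follows the lantern direction.}\label{fig:daisy}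
\end{figure}

Now let $\Sigma$ be the once-punctured torus, $a,b$ curves meeting once, so that $(D_aD_b)^6=D_\delta$, and let $(M,\xi)$ be supported by $(\Sigma,D_a^{-1})$. This monodromy has $k=1$ left-handed factor. One would like to cancel it by adding $D_\delta=D_a\cdot D_b(D_aD_b)^5$, but $\delta$ cannot be Legendrian on a page: it bounds a subsurface on which $d\alpha>0$, so $\int_\delta\alpha\ne0$. We reach $D_\delta$ indirectly.

Glue $P_2$ to $\Sigma$ along $\delta_0=\partial\Sigma$ and call the result $S$; it has genus one and three boundary circles. The arc $r_2$ misses $\Sigma$ and $x_1$ and meets $x_2$ once; after cutting along it, $r_1$ meets $x_1$ once; after cutting along both, $P_2$ has become an annulus. So $(S,D_a^{-1}D_{x_1}D_{x_2})$ is a double positive stabilization of $(\Sigma,D_a^{-1})$ and still supports $(M,\xi)$. Both sides of $x_3$ reach $\partial S$, so the obstruction above disappears, and $x_3$ can be realized as a Legendrian knot $L_2$ on a page (Lemma~\ref{lem:realize}). By Theorem~\ref{thm:surgery} and the lantern relation in $P_2$, surgery on $L_2$ has monodromy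
\[
D_a^{-1}D_{x_1}D_{x_2}D_{x_3}=D_a^{-1}D_\delta\,D_{\delta_1}D_{\delta_2}D_{\delta_3}=D_b(D_aD_b)^5D_{\delta_1}D_{\delta_2}D_{\delta_3}.
\]
One surgery has turned a monodromy with a left-handed factor into a product of fourteen right-handed twists, and the surgered manifold is Stein fillable (Proposition~\ref{prop:stein}).

To obtain $b_2^+>0$ we want two more copies of $(D_aD_b)^6$. Around the handles of the first copy the monodromy is $D_\delta$, which fixes $a$, so $a$ sweeps out a torus $T$ with $T\cdot T=0$. The curve $b$ is capped off by a handle of the first copy on one side and by a handle of the second copy on the other, giving a class $w$ with $T\cdot w=\pm\,a\cdot b=\pm1$. Then $(w+nT)^2=w^2\pm2n$ is positive for suitable $n$ (Lemma~\ref{lem:positive}). The two extra copies come from replacing $P_2$ by $P_4$ and the lantern relation by the daisy relation, which yields $D_\delta^3$ in place of $D_\delta$. This is the case $p=4=k+3$ of Theorem~\ref{thm:main}.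

\section{Curves on a page as Legendrian knots}\label{sec:realize}

Call a simple closed curve $\gamma\subset\operatorname{int}S$ \emph{realizable} if every component of $S\setminus\gamma$ meets $\partial S$. Nonseparating curves are realizable. The condition is necessary for $\gamma$ to be Legendrian on a page: if $\gamma$ bounds a subsurface $S'$ disjoint from $\partial S$, then $0<\int_{S'}d\alpha=\pm\int_\gamma\alpha$. It is also sufficient.

\begin{lemma}\label{lem:realize}
Let $(S,\psi)$ be an open book on $M$ supporting $\xi$ and let $\gamma\subset S$ be realizable. Then there is a diffeomorphism $\Phi$ of $M$, isotopic to the identity, such that the image of the open book under $\Phi$ supports $\xi$ and $\Phi(\gamma\times\{0\})$ is Legendrian, with page framing equal to contact framing.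
\end{lemma}

\begin{proof}
We build a supported contact form that vanishes on $\gamma\times\{0\}$ and then appeal to uniqueness.

\emph{A primitive of an area form.} Near each circle of $\partial S$ take coordinates $(s,\theta)$ with $s\le0$ on $S$, the boundary at $s=0$, and $\theta\in\mathbb R/2\pi\mathbb Z$ increasing in the boundary direction. We claim that there is a $1$-form $\beta$ on $S$ with $d\beta>0$, $\beta|_\gamma=0$, and $\beta=(1+s)\,d\theta$ near $\partial S$. Take positively oriented coordinates $(u,\vartheta)$ near $\gamma=\{u=0\}$, let $A=\{|u|\le\epsilon\}$ with $\epsilon<1/2$, and put $\beta=u\,d\vartheta$ on a neighborhood of $A$. Let $S_j$ be a component of $S\setminus\operatorname{int}A$, and extend the forms prescribed near $\partial S_j$ to any $1$-form $\beta_0$ on $S_j$. Each circle of $\partial S$ contributes $2\pi$ to $\int_{\partial S_j}\beta_0$. Each circle of $\partial A$ contributes $2\pi\epsilon$ to $\int_{\partial A}\beta$, hence $-2\pi\epsilon$ when oriented as part of $\partial S_j$, and there are at most two of them. Since $S_j$ meets $\partial S$ (this is where realizability enters), $\int_{\partial S_j}\beta_0\ge2\pi-4\pi\epsilon>0$. On a thin enough collar of $\partial S_j$ the form $d\beta_0$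 is positive with integral less than this number, so there is an area form $\omega_j$ on $S_j$ equal to $d\beta_0$ near $\partial S_j$ with $\int_{S_j}\omega_j=\int_{\partial S_j}\beta_0=\int_{S_j}d\beta_0$. The form $\omega_j-d\beta_0$ has compact support in the connected surface $\operatorname{int}S_j$ and integral zero, so it equals $d\eta_j$ with $\eta_j$ compactly supported there. Put $\beta=\beta_0+\eta_j$ on $S_j$.

\emph{The Thurston--Winkelnkemper form.} Let $\chi\colon[0,1]\to[0,1]$ equal $0$ near $0$ and $1$ near $1$, put $\beta_t=(1-\chi(t))\beta+\chi(t)\psi^*\beta$, and let $\alpha'=K\,dt+\beta_t$ on the mapping torus. On each page $d\alpha'$ restricts to the area form $\omega_t=(1-\chi)\,d\beta+\chi\,\psi^*d\beta$, and $\alpha'\wedge d\alpha'$ is $K\,dt\wedge\omega_t$ plus a term independent of $K$, so $\alpha'$ is contact for large $K\ge1$. Near the boundary $\alpha'=K\,dt+(1+s)\,d\theta$. On a binding neighborhood with coordinates $(\theta,\rho,t)$, $\rho=1-s$, put $\alpha'=f_1(\rho)\,d\theta+f_2(\rho)\,dt$, where $(f_1,f_2)=(2-\rho^2,\rho^2)$ near $\rho=0$, $(f_1,f_2)=(2-\rho,K)$ near $\rho=1$, and $f_1'<0$, $f_2'\ge0$ for $\rho>0$. Then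
\[
\alpha'\wedge d\alpha'=(f_1f_2'-f_2f_1')\,d\theta\wedge d\rho\wedge dt>0,
\]
also at $\rho=0$, where the coefficient is $4\rho$; moreover $d\alpha'=-f_1'\,ds\wedge d\theta>0$ on the pages and $\alpha'=2\,d\theta>0$ on the binding. So the open book supports $\xi'=\ker\alpha'$, and by Theorem~\ref{thm:giroux} there is $\Phi$ isotopic to the identity with $\Phi_*\xi'=\xi$.

Since $\alpha'$ restricts to $\beta$ on $S\times\{0\}$, the curve $\gamma\times\{0\}$ is Legendrian for $\xi'$. The Reeb field of $\alpha'$ is transverse to $\xi'$, and it is transverse to the page because it spans the kernel of $d\alpha'$, which is nondegenerate on the page. Both framings of $\gamma$ are thus everywhere independent of the Reeb framing, so both agree with it. Apply $\Phi$.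
\end{proof}

We suppress $\Phi$ and say that $\gamma$ is \emph{realized} as a Legendrian knot on a page.

\section{Trading one twist for many}\label{sec:relations}

The first lemma explains why powers of $D_\delta$ are the right thing to aim for. It uses that $\partial\Sigma$ is connected and $g\ge1$, through the chain relation, and that the twisting curves are nonseparating, through transitivity.

\begin{lemma}\label{lem:absorb}
Let $\Sigma$ have genus $g\ge1$ and one boundary component, and let $\varphi$ be a product of twists along nonseparating curves with $k$ left-handed factors. Then $D_\delta^{\,k}\varphi$ is a product of right-handed twists along nonseparating curves.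
\end{lemma}

\begin{proof}
Let $a$ be nonseparating and choose $f\in\operatorname{Mod}(\Sigma,\partial\Sigma)$ with $f(a_1)=a$. Conjugating the chain relation by $f$ and using that $D_\delta$ is central gives $D_\delta=(D_{f(a_1)}\cdots D_{f(a_{2g})})^{4g+2}=D_aR_a$, where $R_a$ is a product of right-handed twists along nonseparating curves. Hence $D_a^{-1}D_\delta=R_a$. Move one central factor $D_\delta$ next to each left-handed factor $D_a^{-1}$ of $\varphi$ and replace the pair by $R_a$.
\end{proof}

The second lemma produces these powers. We include a proof to tie the curves and their order to our conventions: each new hole costs one lantern and yields one more $D_{\delta_0}$.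

\begin{lemma}[Daisy relation; Endo--Mark--Van Horn-Morris]\label{lem:daisy}
For every $p\ge1$, in $\operatorname{Mod}(P_p,\partial P_p)$,
\[
D_{\delta_0}^{\,p-1}D_{\delta_1}\cdots D_{\delta_{p+1}}=D_{x_1}D_{x_2}\cdots D_{x_{p+1}} .
\]
\end{lemma}

\begin{proof}
We use repeatedly that a simple closed curve in a holed sphere that separates one boundary circle from all the others is parallel to that circle. For $p=1$ it gives $x_1=\delta_2$ and $x_2=\delta_1$, and both sides are $D_{\delta_1}D_{\delta_2}$.

Assume the relation for $p$ and work in $P_{p+1}$. Let $\kappa$ be the arc of the unit circle from $\delta_{p+1}$ to $\delta_{p+2}$ that meets no other hole, and let $\Delta$ be the triangle bounded by $e_{p+1}$, $e_{p+2}$, $\kappa$ and arcs of the three holes. Let $Z$ be a regular neighborhood of $\delta_0\cup\delta_{p+1}\cup\delta_{p+2}\cup\Delta$. It is a four-holed sphere with boundary $\delta_0,\delta_{p+1},\delta_{p+2}$ and an interior curve $z$, and we take it large enough to contain $x_{p+1}$, $x_{p+2}$ and the interior boundary $y$ of a small neighborhood of $\delta_{p+1}\cup\kappa\cup\delta_{p+2}$.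

\emph{A lantern in $Z$.} Let $f\subset Z$ be a radial arc from $\delta_0$ to $z$ in the sector containing $e_1,\dots,e_p$. The arcs $e_{p+1},e_{p+2},f$ leave $\delta_0$ in the lantern direction. The complement in $Z$ of a neighborhood of $\delta_0\cup f\cup z$ is a pair of pants with boundary $\delta_{p+1}$, $\delta_{p+2}$ and a third circle, and it contains $y$, which separates the third circle from the other two; so the third circle is $y$. Relation \eqref{eq:lantern} reads
\begin{equation}\label{eq:step}
D_{\delta_0}D_{\delta_{p+1}}D_{\delta_{p+2}}D_z=D_{x_{p+1}}D_{x_{p+2}}D_y .
\end{equation}

\emph{A smaller daisy.} The part of $P_{p+1}$ outside $y$ is a copy of $P_p$ with holes $\delta_0;\delta_1,\dots,\delta_p,y$ in the same cyclic order and radial arcs $e_1,\dots,e_p,e'$, where $e'\subset\Delta$ runs from $\delta_0$ to $y$. Its first $p$ curves are $x_1,\dots,x_p$. Its last curve encloses $\delta_0$ and $y$ along $e'$; it lies in $Z$ and separates $z$ from $\delta_0,\delta_{p+1},\delta_{p+2}$, so it is $z$. By induction,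
\[
D_{\delta_0}^{\,p-1}D_{\delta_1}\cdots D_{\delta_p}D_y=D_{x_1}\cdots D_{x_p}D_z .
\]
Multiply by the central element $D_{\delta_0}D_{\delta_{p+1}}D_{\delta_{p+2}}$ and apply \eqref{eq:step} on the right:
\[
D_{\delta_0}^{\,p}D_{\delta_1}\cdots D_{\delta_{p+2}}D_y=D_{x_1}\cdots D_{x_p}D_{x_{p+1}}D_{x_{p+2}}D_y .
\]
Canceling $D_y$ gives the relation for $p+1$.
\end{proof}

\section{The knots $L_p$}\label{sec:knots}

First we find the open book $(\Sigma,\varphi)$ of Theorem~\ref{thm:main}. Start from any open book supporting $\xi$, with $b$ boundary circles. Any $1$-handle attached to the page can be completed to a positive stabilization by joining the ends of its core by an arc in the page. A handle joining two different boundary circles lowers both $b$ and the Euler characteristic by one, and so raises the genus by one. If $b\ge2$, then $b-1$ such stabilizations give connected boundary and genus at least one. If the page is a disk, one stabilization gives an annulus and a second, joining its two boundary circles, gives a once-punctured torus. If $b=1$ and the genus is positive there is nothing to do. By Theorem~\ref{thm:mcg}, $\varphi$ factors into twists along nonseparating curves.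

In this section and in Proposition~\ref{prop:tb}, $(\Sigma,\varphi)$ is any open book with $\partial\Sigma$ connected, supporting $(M,\xi)$; the disk is allowed. For $p\ge1$ set
\[
S=\Sigma\cup_{\partial\Sigma=\delta_0}P_p,\qquad\partial S=\delta_1\cup\dots\cup\delta_{p+1},\qquad\psi_p=\varphi\,D_{x_1}\cdots D_{x_p},
\]
with $\varphi$ extended by the identity. The surface $S$ has the genus of $\Sigma$, and in $S$ the curve $\delta_0$ is isotopic to $\delta$.

\begin{lemma}\label{lem:stab}
The open book $(S,\psi_p)$ supports $(M,\xi)$.
\end{lemma}

\begin{proof}
For $0\le i\le p$ let $S^{(i)}$ be $S$ cut along $r_{i+1},\dots,r_p$, so $S^{(p)}=S$. By \eqref{eq:fan} the curves $x_1,\dots,x_i$ lie in $S^{(i)}$. In $S^{(i)}$, $i\ge1$, the arc $r_i$ joins $\delta_i$ to a different boundary circle, the one formed from $\delta_{i+1},\dots,\delta_{p+1}$, so cutting along it leaves the surface connected and merges the two circles. By \eqref{eq:fan}, $\varphi D_{x_1}\cdots D_{x_{i-1}}$ is supported away from $r_i$ and $x_i$ meets $r_i$ once. So $(S^{(i)},\varphi D_{x_1}\cdots D_{x_i})$ is a positive stabilization of $(S^{(i-1)},\varphi D_{x_1}\cdots D_{x_{i-1}})$. Finally, $P_p$ has Euler characteristic $-p$ and each cut raises it by one,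 so $P_p$ cut along all the $r_i$ is a connected surface of Euler characteristic $0$ with two boundary circles, a collar of $\delta_0$. Hence $(S^{(0)},\varphi)$ is the open book $(\Sigma,\varphi)$, and Theorem~\ref{thm:giroux} applies.
\end{proof}

The curve $x_{p+1}$ separates $S$ into a piece containing $\Sigma$ and $\delta_{p+1}$ and a piece containing $\delta_1,\dots,\delta_p$, so it is realizable. Let $L_p\subset(M,\xi)$ be its realization on a page of $(S,\psi_p)$ given by Lemma~\ref{lem:realize}. Then
\begin{equation}\label{eq:upper}
\operatorname{sg}(L_p)\le\text{genus of }\Sigma .
\end{equation}
Let $(Q_p,\eta_p)$ be the result of Legendrian surgery on $L_p$. By Theorem~\ref{thm:surgery} and Lemma~\ref{lem:daisy} it is supported by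
\begin{equation}\label{eq:monodromy}
\bigl(S,\ \varphi D_{x_1}\cdots D_{x_p}D_{x_{p+1}}\bigr)=\bigl(S,\ \varphi\,D_\delta^{\,p-1}D_{\delta_1}\cdots D_{\delta_{p+1}}\bigr).
\end{equation}

\section{A Stein filling with $b_2^+>0$}\label{sec:filling}

For a page $S$ and a word $U=D_{c_1}\cdots D_{c_m}$ in right-handed twists, let $X(U)$ be $S\times D^2$ with $2$-handles attached along the curves $c_j\times\{t_j\}\subset S\times\partial D^2$, $\partial D^2=\mathbb R/\mathbb Z$, $1>t_1>\dots>t_m>0$, with framing (page framing $-1$). Its boundary carries the open book obtained from $(S,\mathrm{id})$ by these surgeries; we call it the \emph{natural} open book, and its monodromy is the mapping class represented by $U$.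

\begin{proposition}\label{prop:stein}
If all $c_j$ are realizable, $X(U)$ is a Stein filling of the contact manifold supported by $(S,D_{c_1}\cdots D_{c_m})$.
\end{proposition}

\begin{proof}
We show by induction that $X_j=X(D_{c_1}\cdots D_{c_j})$ has a Stein structure whose boundary contact structure is supported by the natural open book. For $j=0$ this is Theorem~\ref{thm:stein}. Given it for $X_j$, apply Lemma~\ref{lem:realize} to $c_{j+1}$, with the page $t=t_{j+1}$ as base page; this page is identified with $S$ through the product region $0\le t<t_j$. The diffeomorphism $\Phi$ is isotopic to the identity, so it extends over $X_j$ by a collar. After pulling back the Stein structure, the natural open book still supports the boundary, and the attaching circle of the next handle is Legendrian with contact framing equal to page framing. By Theorem~\ref{thm:stein}, $X_{j+1}$ is Stein with boundary the Legendrian surgery, and by Theorem~\ref{thm:surgery} its natural open book supports the boundary.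
\end{proof}

A class of positive square arises from a class of square zero that pairs nontrivially with some other class. A curve fixed by part of the monodromy gives the first, and a twist curve that occurs on both sides gives the second.

\begin{lemma}\label{lem:positive}
Let $U=U_1U_2$ be a word in right-handed twists on $S$, and let $a,b\subset S$ be simple closed curves meeting transversely in one point. Suppose that the mapping class of $U_1$ has a representative fixing $a$ pointwise, and that $D_b$ occurs as a letter in both $U_1$ and $U_2$. Then $b_2^+(X(U))>0$.
\end{lemma}

\begin{proof}
Attach the handles of $U_1$ over $t\in(\frac12,1)$ and those of $U_2$ over $t\in(0,\frac12)$, and cut $D^2$ along the diameter $I$ joining $t=0$ to $t=\frac12$. This writes $X(U)=X_1\cup_{S\times I}X_2$ with $X_i\cong X(U_i)$. Let $S_o=S\times\{o\}$, with $o$ the midpoint of $I$; it is a page of the natural open book of $\partial X_1$, and we regard $a$ and $b$ as curves in $S_o$.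

\emph{The torus.} Identify the complement of the binding neighborhood in $\partial X_1$ with the mapping torus of a representative of $U_1$ fixing $a$, by a page-preserving diffeomorphism that is the identity on $S_o$. The annulus $a\times[0,1]$ closes up to a torus $T\subset\partial X_1$ transverse to $S_o$ with $T\cap S_o=a$. Thus $b$ meets $T$ transversely in one point. Take a collar $\partial X_1\times[0,1]\subset X_1$ with $\partial X_1$ at level $0$, and let $v=[T\times\{\frac12\}]\in H_2(X(U))$. The copy $T\times\{\frac13\}$ is homologous and disjoint, so $v\cdot v=0$.

\emph{The dual class.} In $X_i$ the curve $b$ is homotopic, inside $S$ times a half-disk, to the attaching circle of a $2$-handle, so it is null-homologous. Choose a $2$-chain $G_2$ in $X_2$ with $\partial G_2=b$. The complement of the open collar in $X_1$ is a shrunken copy of $X_1$, so $b\times\{1\}$ bounds a $2$-chain in it; adding the annulus $b\times[0,1]$ gives a $2$-chain $G_1$ in $X_1$ with $\partial G_1=b$. Let $w=[G_1-G_2]$. The torus $T\times\{\frac12\}$ misses $G_2$ and meets $G_1$ only in the point $(T\cap b)\times\{\frac12\}$, transversely. Hence $v\cdot w=\pm1$, and $(w+nv)^2=w\cdot w\pm2n>0$ for a suitable integer $n$.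
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (1) and (2)]
Let $g\ge1$ and $p\ge k+3$, fix a chain $a_1,\dots,a_{2g}$ in $\Sigma$, and let $C$ be the word $(D_{a_1}\cdots D_{a_{2g}})^{4g+2}$, which represents $D_\delta$. Since $D_\delta$ commutes with $\varphi$ and $p-1=2+(p-3-k)+k$, the monodromy in \eqref{eq:monodromy} is represented by
\[
U=C\cdot C\cdot C^{\,p-3-k}\cdot R\cdot D_{\delta_1}\cdots D_{\delta_{p+1}},
\]
where $R$ is the word in right-handed twists along nonseparating curves of $\Sigma$ that Lemma~\ref{lem:absorb} provides for $D_\delta^{\,k}\varphi$. This is where $p\ge k+3$ is used: $k$ boundary twists absorb the left-handed factors and two are kept in reserve. The twists along $\delta$ are written as $C$ because $\delta$ itself is not realizable in $S$.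

All curves in $U$ are realizable. A nonseparating curve of $\Sigma$ is nonseparating in $S$. A curve parallel to $\delta_i$ has a collar of $\delta_i$ on one side and the other $p\ge1$ boundary circles on the other. By Proposition~\ref{prop:stein}, $X(U)$ is a Stein filling of $(Q_p,\eta_p)$. Apply Lemma~\ref{lem:positive} with $U_1=C$ the first factor, $U_2$ the rest, $a=a_1$ and $b=a_2$: the class of $U_1$ is $D_\delta$, which is supported in an annulus disjoint from $a_1$, and $D_{a_2}$ occurs in both copies of $C$. So $b_2^+(X(U))>0$, and $(Q_p,\eta_p)$ is not planar by Theorem~\ref{thm:planar}. This is (1).

Suppose $\operatorname{sg}(L_p)=0$. Then $L_p$ lies on a page of an open book $(S_0,\psi_0)$ of genus zero supporting $\xi$, with page framing equal to contact framing. By Theorem~\ref{thm:surgery}, Legendrian surgery on $L_p$ is supported by $(S_0,\psi_0\circ D_{L_p})$ and is planar, contradicting (1). Together with \eqref{eq:upper} this gives (2).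
\end{proof}

\section{The complement and the Thurston--Bennequin invariant}\label{sec:tb}

The knot $L_p$ and its framing lie in the part of $M$ built from $P_p$, which does not see $(\Sigma,\varphi)$. We use this to reduce the computation of $\operatorname{tb}$ to the case of a disk, where everything is a circle bundle.

\begin{proposition}\label{prop:tb}
For every $(\Sigma,\varphi)$ with $\partial\Sigma$ connected and every $p\ge1$, the knot $L_p$ is null-homologous and $\operatorname{tb}(L_p)=-p$. For $(\Sigma,\varphi)=(D^2,\mathrm{id})$ it is an unknot in the tight $S^3$.
\end{proposition}

\begin{proof}
\emph{Reduction to the disk.} Let $N_\varphi$ be the mapping torus of $(\Sigma,\varphi)$. Let $V_p$ be the mapping torus of $D_{x_1}\cdots D_{x_p}$ on $P_p$, with solid tori glued in along $\delta_1,\dots,\delta_{p+1}$ with meridians $\{q\}\times S^1$. By Lemma~\ref{lem:stab},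
\[
M=N_\varphi\cup_{\delta_0\times S^1}V_p .
\]
The knot $L_p=x_{p+1}\times\{0\}$ and its push-off $L_p^+=x_{p+1}\times\{\epsilon\}$, which represents the page framing and hence the contact framing, lie in $\operatorname{int}V_p$. The manifold $V_p$ with the curves $L_p$, $L_p^+$ and $\delta_0\times\{0\}$ depends only on $p$. Orient $\delta_0$ as $\partial\Sigma$.

For $(D^2,\mathrm{id})$ the decomposition reads $S^3=(D^2\times S^1)\cup V_p$, so $V_p$ is a knot exterior in $S^3$ with meridian $\delta_0=\partial D^2$, and $H_1(V_p;\mathbb Z)=\mathbb Z[\delta_0]$. Fix an integer $n_p$ and a $2$-chain $G_p$ in $V_p$ with $\partial G_p=L_p-n_p(\delta_0\times\{0\})$; this choice is made once, in $V_p$. For arbitrary $(\Sigma,\varphi)$ the chain $G_p+n_p(\Sigma\times\{0\})$ has boundary $L_p$, so $L_p$ is null-homologous in $M$. Since $L_p^+$ is disjoint from $N_\varphi$,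
\[
\operatorname{tb}(L_p)=\bigl(G_p+n_p(\Sigma\times\{0\})\bigr)\cdot L_p^+=G_p\cdot L_p^+,
\]
which depends only on $p$.

\emph{The disk.} Now let $(\Sigma,\varphi)=(D^2,\mathrm{id})$, so that $(M,\xi)$ is the tight $S^3$ and $S$ is a sphere with holes $\delta_1,\dots,\delta_{p+1}$. Each $x_i$ is parallel to $\delta_i$. Hence $\psi_p=D_{\delta_1}\cdots D_{\delta_p}$, the knot $L_p$ is isotopic along its page to the binding component at $\delta_{p+1}$, and surgery on $L_p$ has monodromy $D_{\delta_1}\cdots D_{\delta_{p+1}}$.

Let $S^\circ$ be $S$ minus collars of the boundary that support the twists. Over $S^\circ$ the mapping torus is $S^\circ\times S^1$; let $\tau$ be the class of the circle fiber, and orient the $\delta_i$ as the boundary. A collar's mapping torus together with the binding neighborhood is a solid torus glued to $S^\circ\times S^1$. To find its meridian when the collar carries a twist $D_{\delta_i}$, take an arc $\lambda$ across the collar. The square $\lambda\times[0,1]$ in the mapping torus has boundary made of the inner fiber $\tau$, the outer circle $\{q\}\times S^1$, and the cycle $\lambda-D_{\delta_i}(\lambda)=\pm\delta_i$. So the meridian is $\tau+\varepsilon\delta_i$, and the sign $\varepsilon\in\{\pm1\}$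 is the same for all $i$ because the twisted collars are carried to one another by orientation-preserving diffeomorphisms. This meridian meets $\tau$ once, so the fibers are longitudes of the solid torus and the circle bundle extends over it.

The exterior of $L_p$ is $S^\circ\times S^1$ filled in this way at $\delta_1,\dots,\delta_p$: a circle bundle over a disk, that is, a solid torus. So $L_p$ is an unknot, and $H_1(Q_p)\cong\mathbb Z/|\operatorname{tb}(L_p)-1|$. On the other hand $Q_p$ is $S^\circ\times S^1$ filled at all $p+1$ tori, so
\[
H_1(Q_p)=\Bigl\langle\tau,\delta_1,\dots,\delta_{p+1}\ \Big|\ \textstyle\sum_i\delta_i=0,\ \tau+\varepsilon\delta_i=0\Bigr\rangle\cong\mathbb Z/(p+1),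
\]
since $\delta_i=-\varepsilon\tau$ turns the first relation into $(p+1)\tau=0$. Thus $\operatorname{tb}(L_p)\in\{-p,\,p+2\}$, and Theorem~\ref{thm:bennequin} excludes $p+2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (3)]
It remains to see that $M\setminus L_p$ is tight for $p\ge k+3$. An overtwisted disk in $M\setminus L_p$ is compact, so it misses a small standard neighborhood of $L_p$. Performing the surgery inside that neighborhood, we find the disk in $(Q_p,\eta_p)$, which is Stein fillable by (1) and hence tight by Theorem~\ref{thm:stein}. This contradiction completes the proof of the theorem.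
\end{proof}

\begin{example}
In the tight $S^3$ the construction can be run from two open books. From $(D^2,\mathrm{id})$ it gives, for every $p\ge1$, an unknot with $\operatorname{tb}=-p$ on a planar page, so $\operatorname{sg}=0$; for $p=1$ this is the core of the annulus from the introduction. The hypothesis $g\ge1$ in Theorem~\ref{thm:main} therefore cannot be omitted: without genus there are no curves $a_1,a_2$ meeting once, and $D_\delta$ is trivial. Stabilizing the disk twice gives the once-punctured torus with monodromy $D_aD_b$, where $g=1$ and $k=0$, and Theorem~\ref{thm:main} gives for every $p\ge3$ a knot with $\operatorname{tb}=-p$ and $\operatorname{sg}=1$.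
\end{example}

\begin{thebibliography}{9}

\bibitem{EtnyreLectures}
Etnyre, \emph{Lectures on open book decompositions and contact structures}.

\bibitem{EtnyrePlanar}
Etnyre, \emph{Planar open book decompositions and contact structures}, IMRN 2004.

\bibitem{FarbMargalit}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Onaran}
Sinem Onaran, \emph{On the Support Genus of Legendrian Knots}, arXiv:2005.04173 (2020).

\end{thebibliography}
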